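# Connectivity of random unlabelled graphs from bridge-addable classes

## An orbit-counting theorem with constant 1/5

All graphs are finite and simple, and $[n]=\{1,\dots,n\}$.

**Theorem 1.** Let $n\ge 1$, let $\Gamma\le S_n$ be any group of permutations of $[n]$, and let $\mathcal B$ be a nonempty $\Gamma$-invariant set of graphs on $[n]$ such that, whenever $G\in\mathcal B$ and $u,v$ lie in distinct components of $G$, also $G+uv\in\mathcal B$. Let $a_k$ be the number of $\Gamma$-orbits of graphs in $\mathcal B$ with exactly $k$ components. Then:

- (i) $a_{k+1}\le a_k$ for all $k\ge 1$;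
- (ii) $2a_{k+2}\le a_k$ for all $k\ge 2$;
- (iii) $a_1/\sum_k a_k>1/5$. More precisely, if $\kappa$ is the number of components of a uniformly random orbit, then for every $j\ge 2$
$$\mathbb P(\kappa\ge j)\le 4\cdot 2^{-\lfloor (j-2)/2\rfloor}\,\mathbb P(\kappa=1).$$

The theorem settles a conjecture stated by Colin McDiarmid in "Connectivity for an unlabelled bridge-addable graph class", arXiv:2001.05256 (2020). To state it we need some vocabulary.

**Definition.** A *graph class* is a set of graphs closed under isomorphism. A class $\mathcal A$ is *bridge-addable* if, whenever $G\in\mathcal A$ has vertices $u,v$ in distinct components, also $G+uv\in\mathcal A$.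

Forests form a bridge-addable class, since joining two components by an edge creates no cycle; planar graphs are another example. Graphs of maximum degree at most $1$ are not: joining the two components of $K_2+K_1$ gives a path on three vertices. The name comes from the fact that the new edge $uv$ is a *bridge* of $G+uv$, that is, an edge whose deletion increases the number of components (by exactly one). Recall that an edge is a bridge if and only if it lies on no cycle.

Let $\mathcal A_n$ be the set of graphs in $\mathcal A$ with vertex set $[n]$, and $\tilde{\mathcal A}_n$ the set of isomorphism classes of graphs in $\mathcal A_n$, the *unlabelled* graphs. Write $\tilde R_n$ for a uniformly random element of $\tilde{\mathcal A}_n$, whenever this set is nonempty. The conjecture says that there is one $\delta>0$, the same for every bridge-addable class, such that $\mathbb P(\tilde R_n\text{ is connected})\ge\delta$ for every $n$ with $\tilde{\mathcal A}_n\neq\emptyset$.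

**Corollary 2.** The conjecture is true: for every bridge-addable class $\mathcal A$ and every $n$ with $\tilde{\mathcal A}_n\ne\emptyset$, $\mathbb P(\tilde R_n\text{ is connected})>\frac15$.

*Proof.* Two graphs on $[n]$ are isomorphic exactly when they lie in the same orbit of $S_n$. Since $\mathcal A$ is closed under isomorphism, $\mathcal B=\mathcal A_n$ is $S_n$-invariant, and it is closed under adding edges between components. Apply Theorem 1 (iii) with $\Gamma=S_n$; then $a_1/\sum_k a_k$ is the probability in question. $\square$

The group $\Gamma$ says how much of the labelling we remember. If $\Gamma$ is trivial, orbits are labelled graphs. If $\Gamma$ is the group of permutations fixing $1$, orbits are graphs with one marked vertex and the rest unlabelled. The proof treats all $\Gamma$ at once.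

## Forests on three and four vertices

Let $\mathcal A$ be the class of forests and $\Gamma=S_n$. Write $P_m$ for the path on $m$ vertices.

For $n=3$ the unlabelled forests are $P_3$, $K_2+K_1$ and $3K_1$, so $(a_1,a_2,a_3)=(1,1,1)$. Two things can be read off. Inequality (i) can be an equality, for $k=1$ and for $k=2$. And (ii) is false for $k=1$, since $2a_3=2>1=a_1$. So the restriction $k\ge 2$ in (ii) is needed.

For $n=4$ there are two trees, $P_4$ and the star $K_{1,3}$. With two components there are $P_3+K_1$ and $2K_2$, with three components only $K_2+2K_1$, with four only $4K_1$. So $(a_1,a_2,a_3,a_4)=(2,2,1,1)$.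

For any $n\ge2$ the forests satisfy $a_n=a_{n-1}=1$. So no inequality $a_{k+1}\le c\,a_k$ with a fixed $c<1$ can hold for all $k$: going down by one component gains nothing in general. Going down by two components does: for $n\ge 4$ there are exactly two unlabelled forests with two edges, because the edges are either adjacent or disjoint, and $a_{n-2}=2=2a_n$. Note how the two are told apart: the two edges lie in the *same* component or in *different* components.

## Double counting of bridges, and where symmetry breaks it

For labelled graphs there is a stronger bound, due to McDiarmid, Steger and Welsh: if $R_n$ is uniform on $\mathcal A_n$ then $\mathbb P(R_n\text{ is connected})\ge e^{-1}$. It can be obtained by counting, as follows. Let $b_k$ be the number of labelled graphs in $\mathcal A_n$ with exactly $k$ components, and count pairs $(H,e)$ in which $H\in\mathcal A_n$ has $k+1$ components and $e$ joins two of them.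

First, each $H$ has at least $k(n-k)$ such $e$. Let the component sizes be $n_1,\dots,n_{k+1}$. If $2\le n_i\le n_j$, replacing $(n_i,n_j)$ by $(n_i-1,n_j+1)$ changes the number of cross pairs by $(n_i-1)(n_j+1)-n_in_j=n_i-n_j-1<0$, because pairs between these two components and the rest are unaffected in number. So the minimum occurs at sizes $n-k,1,\dots,1$, where there are $k(n-k)+\binom k2\ge k(n-k)$ cross pairs.

Second, $(H,e)\mapsto(H+e,e)$ is injective, and $e$ is a bridge of $H+e\in\mathcal A_n$, which has $k$ components. A graph with $k$ components has at most $n-k$ bridges: deleting them one by one raises the number of components by one each time, and that number never exceeds $n$. So $k(n-k)\,b_{k+1}\le (n-k)\,b_k$. Hence $b_{k+1}\le b_k/k$ (if $n\le k$ then $b_{k+1}=0$), so $b_k\le b_1/(k-1)!$ and $\sum_k b_k\le e\,b_1$.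

Now try the same with unlabelled graphs. Let $d(H)$ be the number of ways, up to automorphisms of $H$, to join two components of $H$ by an edge, and $b(G)$ the number of bridges of $G$ up to automorphisms of $G$. Counting isomorphism classes of pairs gives $\sum_H d(H)=\sum_G b(G)$, with $H$ over unlabelled graphs with $k+1$ components and $G$ over those graphs with $k$ components that arise; to get $a_{k+1}\le a_k$ this way we want $d(H)\ge b(G)$ whenever $G=H+e$. Take $H=2K_2$. All four ways to join its components are equivalent, so $d(H)=1$, and the result is $G=P_4$. But $P_4$ has two inequivalent bridges, the middle edge and an end edge, so $b(G)=2$. The symmetry of $H$ collapses many additions into one, and adding the edge destroys that symmetry.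

Weights do not help directly. The orbit of $G$ has $n!/|\mathrm{Aut}(G)|$ elements, so the uniform distribution on unlabelled graphs corresponds to weighting a labelled graph by $|\mathrm{Aut}(G)|$. The counting argument would then have to compare $|\mathrm{Aut}(H)|$ with $|\mathrm{Aut}(H+e)|$. For the empty graph these are $n!$ and $2(n-2)!$ (for $n\ge2$), with ratio $\binom n2$.

Still, $a_2=a_1$ for $n=4$, so the inequality itself survives. What proves it there is linear algebra.

## Injective equivariant maps and orbit counts

A finite group $\Gamma$ acting on a finite set $X$ acts on $\mathbb R^X$ by $(\sigma f)(x)=f(\sigma^{-1}x)$. A function is *invariant* if it is constant on orbits. The indicator functions of the orbits form a basis of the space of invariant functions, so its dimension is the number of orbits.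

**Lemma 3.** Let $\Gamma$ act on finite sets $X$ and $Y$, and let $T:\mathbb R^X\to\mathbb R^Y$ be linear, injective, and commute with $\Gamma$. Then $X$ has at most as many orbits as $Y$.

*Proof.* If $f$ is invariant then $\sigma(Tf)=T(\sigma f)=Tf$, so $Tf$ is invariant. Thus $T$ maps the invariant functions on $X$ injectively into those on $Y$; compare dimensions. $\square$

The advantage is that injectivity of $T$ is a statement about *labelled* objects. Once it is known, every group $\Gamma$ comes for free.

Let $\mathcal G_k$ be the set of all graphs on $[n]$ with exactly $k$ components. For $f:\mathcal G_{k+1}\to\mathbb R$ define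
$$(\mathbf Uf)(G)=\sum_{e}f(G-e)\qquad(G\in\mathcal G_k),$$
the sum over all bridges $e$ of $G$. For two functions $f,h:\mathcal G_{k+2}\to\mathbb R$ define
$$\mathbf W(f,h)(G)=\sum_{\{e,e'\}\text{ same comp.}}f(G-e-e')+\sum_{\{e,e'\}\text{ different comp.}}h(G-e-e')\qquad(G\in\mathcal G_k),$$
where $\{e,e'\}$ runs over unordered pairs of distinct bridges of $G$, lying in the same, respectively in different, components of $G$. Both sums make sense, because after a bridge $e$ is deleted every other bridge is still a bridge, so $G-e-e'$ has $k+2$ components.

Try this on forests with $n=4$ and invariant functions. Write $f(P_3+K_1)=p$ and $f(2K_2)=q$. Deleting an edge of $P_4$ gives $P_3+K_1$ twice and $2K_2$ once; deleting an edge of $K_{1,3}$ always gives $P_3+K_1$. So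
$$(\mathbf Uf)(P_4)=2p+q,\qquad (\mathbf Uf)(K_{1,3})=3p,$$
and $\mathbf Uf=0$ forces $p=q=0$. This is the case in which double counting got stuck. For $\mathbf W$ with $n=4$, $k=2$, the functions $f,h$ enter at forests only through their values at the empty graph, and
$$\mathbf W(f,h)(P_3+K_1)=f(4K_1),\qquad \mathbf W(f,h)(2K_2)=h(4K_1).$$

**Proposition 4.** $\mathbf U:\mathbb R^{\mathcal G_{k+1}}\to\mathbb R^{\mathcal G_k}$ is injective for every $k\ge1$, and $\mathbf W:\mathbb R^{\mathcal G_{k+2}}\oplus\mathbb R^{\mathcal G_{k+2}}\to\mathbb R^{\mathcal G_k}$ is injective for every $k\ge2$.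

For $k=1$ injectivity of $\mathbf W$ fails whenever $n\ge3$: a connected graph has no two bridges in different components, so $\mathbf W(0,h)=0$ for every $h$.

*Proof of Theorem 1, given Proposition 4.* A permutation $\sigma$ maps bridges of $G$ to bridges of $\sigma G$ and components to components, so $\mathbf U$ and $\mathbf W$ commute with $S_n$, hence with $\Gamma$. Let $X_k$ be the space of $\Gamma$-invariant functions on $\mathcal G_k$ that vanish outside $\mathcal B$. Since $\mathcal B$ is $\Gamma$-invariant, the indicators of the orbits inside $\mathcal B\cap\mathcal G_k$ form a basis, so $\dim X_k=a_k$.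

**Step 1.** *This step proves (i) by checking that $\mathbf U$ respects $\mathcal B$.* Let $f\in X_{k+1}$. Then $\mathbf Uf$ is $\Gamma$-invariant. If $(\mathbf Uf)(G)\neq0$, some bridge $e$ of $G$ has $f(G-e)\ne0$, so $G-e\in\mathcal B$. The ends of $e$ lie in distinct components of $G-e$, so $G\in\mathcal B$. Thus $\mathbf U$ maps $X_{k+1}$ injectively into $X_k$, and $a_{k+1}\le a_k$.

**Step 2.** *This step does the same for $\mathbf W$ and proves (ii).* Let $k\ge2$ and $f,h\in X_{k+2}$. Then $\mathbf W(f,h)$ is $\Gamma$-invariant. If $\mathbf W(f,h)(G)\ne0$, there are bridges $e,e'$ of $G$ with $G-e-e'\in\mathcal B$. The ends of $e'$ lie in distinct components of $G-e-e'$, because $e'$ is a bridge of $G-e$; so $G-e\in\mathcal B$. The ends of $e$ lie in distinct components of $G-e$; so $G\in\mathcal B$. Hence $\mathbf W$ maps $X_{k+2}\oplus X_{k+2}$ injectively into $X_k$, and $2a_{k+2}\le a_k$.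

**Step 3.** *This step sums the inequalities to get (iii).* By (i), $a_1>0$, for otherwise all $a_k=0$ and $\mathcal B$ would be empty. By (ii), $a_{2+2i}\le2^{-i}a_2$ and $a_{3+2i}\le 2^{-i}a_3$ for $i\ge0$. Only finitely many $a_k$ are nonzero, so with $s=\sum_{i=0}^{r}2^{-i}<2$ for a suitable $r$,
$$\sum_{k\ge1}a_k\le a_1+s\,a_2+s\,a_3\le(1+2s)\,a_1<5a_1,$$
using $a_3\le a_2\le a_1$ and $a_1>0$. For the tail, let $j\ge2$. In the same way $a_{j+2i}\le2^{-i}a_j$ and $a_{j+1+2i}\le2^{-i}a_{j+1}$, so $\sum_{k\ge j}a_k\le2(a_j+a_{j+1})\le4a_j$. Going down from $j$ in steps of two to $2$ or $3$ takes $\lfloor(j-2)/2\rfloor$ steps, so $a_j\le2^{-\lfloor(j-2)/2\rfloor}\max(a_2,a_3)\le2^{-\lfloor(j-2)/2\rfloor}a_1$. Divide $\sum_{k\ge j}a_k\le4\cdot2^{-\lfloor(j-2)/2\rfloor}a_1$ by $\sum_ka_k$. $\square$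

Part (i) alone gives only $a_1/\sum_ka_k\ge1/n$; the factor $2$ in (ii) turns this into a constant. It remains to prove Proposition 4.

## Cores, and forests on blocks

Bridges of a graph form a forest once everything that is not a bridge is contracted. This section makes that precise and reduces Proposition 4 to forests.

**Definition.** The *core* of a graph $G$ is $G$ with all its bridges deleted (and all vertices kept). A graph is *bridgeless* if it has no bridge.

For example, if $G$ on $[5]$ has edges $12,13,23,34$, its only bridge is $34$, and its core is the triangle on $1,2,3$ together with the isolated vertices $4$ and $5$. A core is bridgeless: a non-bridge lies on a cycle, that cycle contains no bridge, so it survives in the core.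

**Definition.** Let $I$ be a finite nonempty set of *blocks*, with pairwise disjoint nonempty finite sets $V_i$ $(i\in I)$. An *edge* is a pair $\{u,v\}$ with $u\in V_i$, $v\in V_j$, $i\neq j$; it *joins* $i$ and $j$. Let $\mathcal F_k(I)$ be the set of edge sets $F$ such that the multigraph they induce on $I$ is a forest (no cycles, and no parallel edges) with exactly $k$ components. For a nonempty $A\subseteq I$ define $\mathcal F_k(A)$ in the same way from the blocks in $A$.

Components, leaves and isolated blocks of $F$ always refer to the forest on $I$. An element of $\mathcal F_k(I)$ has $|I|-k$ edges. A forest is always understood together with its set of blocks, so isolated blocks count as components. A space of functions on an empty set is $0$.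

As an example take $I=\{1,2,3\}$ with $V_1=\{1,2,3\}$, $V_2=\{4\}$, $V_3=\{5\}$. There are three edges joining blocks $1,2$, three joining $1,3$ and one joining $2,3$. So $\mathcal F_3(I)=\{\emptyset\}$, $\mathcal F_2(I)$ consists of the $7$ single edges, and $\mathcal F_1(I)$ has $9+3+3=15$ elements. The set $\{14,24\}$ is excluded: its edges are parallel, both joining blocks $1$ and $2$.

For $f:\mathcal F_{k+1}(I)\to\mathbb R$ and $f,h:\mathcal F_{k+2}(I)\to\mathbb R$ respectively, define functions on $\mathcal F_k(I)$ by
$$(Uf)(F)=\sum_{e\in F}f(F-e),\qquad W(f,h)(F)=\sum_{\{e,e'\}\text{ same comp.}}f(F-e-e')+\sum_{\{e,e'\}\text{ different comp.}}h(F-e-e'),$$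
with unordered pairs of distinct edges of $F$ in the same, respectively different, components of $F$.

**Lemma 5.** Let $Q$ be a bridgeless graph on $[n]$, let $I$ be its set of components, and let $V_i$ be their vertex sets. Then $F\mapsto Q+F$ is a bijection from $\mathcal F_k(I)$ onto the set of graphs in $\mathcal G_k$ with core $Q$. The bridges of $Q+F$ are exactly the edges in $F$, and the components of $Q+F$ correspond to those of $F$.

*Proof.* Let $F\in\mathcal F_k(I)$. Contracting each connected set $V_i$ shows that the components of $Q+F$ correspond to those of the forest $F$ on $I$, and likewise for $Q+(F-e)$ and $F-e$. Since deleting $e\in F$ raises the number of components of $F$, each $e\in F$ is a bridge of $Q+F$. Each edge of $Q$ lies on a cycle of $Q$, so it is not a bridge of $Q+F$. So the bridges are exactly $F$, and the core of $Q+F$ is $Q$. The map is injective because $F$ is recovered as the set of bridges.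

Conversely let $G\in\mathcal G_k$ have core $Q$, and let $F$ be its set of bridges. If a bridge had both ends in one $V_i$, it would lie on a cycle with a path of $Q$ inside $V_i$. If the bridges induced a cycle on $I$ (possibly two parallel edges), joining consecutive ends by paths of $Q$ inside the blocks would give a cycle of $G$ through a bridge. Both are impossible. So $F$ induces a forest on $I$, with as many components as $G$, namely $k$. $\square$

*Proposition 4 follows from injectivity of $U$ (for $k\ge1$) and of $W$ (for $k\ge2$) on all block sets.* Let $f$ be a function on $\mathcal G_{k+1}$. For each bridgeless $Q$ put $f_Q(F)=f(Q+F)$. Since $(Q+F)-e=Q+(F-e)$ for $e\in F$, deleting a bridge does not change the core, and Lemma 5 gives $(\mathbf Uf)(Q+F)=(Uf_Q)(F)$. If $\mathbf Uf=0$, then $Uf_Q=0$, so $f_Q=0$ for every $Q$. As every graph has a core, $f=0$. In the same way $\mathbf W(f,h)(Q+F)=W(f_Q,h_Q)(F)$, and the argument repeats. $\square$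

The following facts are used constantly. If $x\in I$ and $|I|\ge 2$, then $\mathcal F_k(I\setminus x)\subseteq\mathcal F_{k+1}(I)$, where $x$ becomes an isolated block. If $e$ joins $x$ to another block and $H\in\mathcal F_k(I\setminus x)$, then $H+e\in\mathcal F_k(I)$ and $x$ is a leaf of it. Every forest in which $x$ is a leaf arises this way.

## Leaf moves and the injectivity of $U$

**Lemma 6.** For all $k\ge1$ and all $I$, the map $U:\mathbb R^{\mathcal F_{k+1}(I)}\to\mathbb R^{\mathcal F_k(I)}$ is injective.

*Proof.* Fix $k$ and use induction on $N=|I|$.

**Step 1.** *This step handles small $N$.* If $N\le k$, then $\mathcal F_{k+1}(I)$ is empty and the domain is $0$. If $N=k+1\ge2$, then $\mathcal F_{k+1}(I)=\{\emptyset\}$, the set $\mathcal F_k(I)$ consists of all single edges and is nonempty, and $(Uf)(\{e\})=f(\emptyset)$. So $Uf=0$ gives $f=0$.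

Now let $N\ge k+2$, assume the lemma for $N-1$ blocks, and let $Uf=0$.

**Step 2.** *This step shows that $f$ does not notice where a leaf is attached.* Let $x\in I$ and let $e$ join $x$ to another block. For $H\in\mathcal F_{k+1}(I\setminus x)$ put $g_e(H)=f(H+e)$. Let $F'\in\mathcal F_k(I\setminus x)$ and evaluate $Uf=0$ at $F'+e$. Deleting $e$ leaves $F'$ with $x$ isolated; deleting $e'\in F'$ leaves $(F'-e')+e$. So
$$0=f(F')+\sum_{e'\in F'}f(F'-e'+e)=f(F')+(U'g_e)(F'),$$
where $U'$ is the operator $U$ for $I\setminus x$ and the same $k$. The term $f(F')$ does not depend on $e$. If $\tilde e$ is another edge joining $x$ to a block, subtraction gives $U'(g_e-g_{\tilde e})=0$, and the induction hypothesis gives $g_e=g_{\tilde e}$. Thus $f(H+e)=f(H+\tilde e)$ for all $H\in\mathcal F_{k+1}(I\setminus x)$. In words, $f$ is invariant under *leaf moves*: if $x$ is a leaf of $F$, its unique edge may be replaced by any edge joining $x$ to any other block.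

**Step 3.** *This step shows that leaf moves connect all of $\mathcal F_{k+1}(I)$, so that $f$ is constant.* Fix a block $w$ and let $F\in\mathcal F_{k+1}(I)$. Call $F$ a star at $w$ if all its edges touch $w$. If $F$ is not one, take an edge of $F$ not touching $w$ and the component containing it.

- If that component avoids $w$, move one of its leaves to $w$.
- If it contains $w$, one end of the chosen edge is at distance at least $2$ from $w$. Take a block at maximal distance from $w$ in the component. It is a leaf, and its edge does not touch $w$. Move it to $w$.

Each time the number of edges at $w$ goes up by one, so we reach a star at $w$. Let $L$ be its set of leaves attached to $w$. Then $|L|=N-k-1$, so $1\le|L|\le N-2$. The edge attaching each $u\in L$ to $w$ may be exchanged for any other edge joining $u$ and $w$, by a leaf move of $u$. So only $L$ matters. Let $u\in L$ and $z\notin L\cup\{w\}$; such $z$ exists since $|L|\le N-2$. Move the leaf $u$ from $w$ to the isolated block $z$. Now $\{u,z\}$ is a component with two blocks, so $z$ is a leaf; move $z$ to $w$. The result is a star with leaf set $L-u+z$. Repeating such exchanges turns $L$ into any other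 set of the same size. Since leaf moves can be reversed, any two elements of $\mathcal F_{k+1}(I)$ are connected.

**Step 4.** *This step finds the constant.* We have $f\equiv c$. Take any $F\in\mathcal F_k(I)$, which is nonempty since $1\le k\le N$. Then $0=(Uf)(F)=(N-k)c$ with $N-k\ge2$, so $c=0$. $\square$

## Two deletions with at least three components

**Lemma 7.** For all $k\ge2$ and all $I$, the map $W$ is injective on $\mathbb R^{\mathcal F_{k+2}(I)}\oplus\mathbb R^{\mathcal F_{k+2}(I)}$.

Let us first imitate Lemma 6. Suppose $W(f,h)=0$, let $e$ join $x$ to a block $y$, and evaluate at $F'+e$ with $F'\in\mathcal F_k(I\setminus x)$. Put $f_e(H)=f(H+e)$ and $h_e(H)=h(H+e)$ for $H\in\mathcal F_{k+2}(I\setminus x)$. Two edges of $F'$ lie in the same component of $F'+e$ if and only if they do in $F'$. A pair $\{e,e'\}$ with $e'\in F'$ lies in one component exactly when $e'$ belongs to the component $C_y$ of $F'$ containing $y$. So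
$$0=W'(f_e,h_e)(F')+\sum_{e'\in C_y}f(F'-e')+\sum_{e'\in F',\ e'\notin C_y}h(F'-e'),\tag{1}$$
where $W'$ is the operator $W$ for $I\setminus x$ and the same $k$. In Lemma 6 the extra term did not depend on $e$ and cancelled. Here the extra sums depend on which component of $F'$ the block $y$ lies in, and they do not cancel when we compare two edges at $x$. But they involve only forests in which $x$ is isolated. If $f$ and $h$ vanish on all forests with an isolated block, (1) gives $W'(f_e,h_e)=0$, and an induction on $|I|$ can start. For $k\ge3$ this is the case.

*Proof of Lemma 7 for $k\ge3$, assuming it for $k-1$ and all block sets.* Use induction on $N=|I|$. If $N<k+2$ the domain is $0$. Let $N\ge k+2$ and $W(f,h)=0$.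

**Step 1.** *This step shows that $f$ and $h$ vanish on every forest with an isolated block.* Let $x\in I$ and $F''\in\mathcal F_{k-1}(I\setminus x)\subseteq\mathcal F_k(I)$. All edges of $F''$ avoid $x$, so the equation $W(f,h)=0$ at $F''$ reads $W''(f,h)(F'')=0$, where $W''$ is the operator for $I\setminus x$ and $k-1$, and $f,h$ are restricted to $\mathcal F_{k+1}(I\setminus x)\subseteq\mathcal F_{k+2}(I)$. This holds for every such $F''$. As $k-1\ge2$, the lemma for $k-1$ says that these restrictions are $0$.

**Step 2.** *This step completes the case $N=k+2$.* Then $\mathcal F_{k+2}(I)=\{\emptyset\}$, all blocks are isolated in $\emptyset$, and $f=h=0$ by Step 1.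

**Step 3.** *This step removes a leaf when $N\ge k+3$.* Let $x\in I$ and let $e$ join $x$ to another block. By Step 1 the two extra sums in (1) are $0$, so $W'(f_e,h_e)=0$. By induction on $N$, $f_e=h_e=0$. So $f$ and $h$ vanish on every forest having a leaf. Every $F\in\mathcal F_{k+2}(I)$ has $N-k-2\ge1$ edges, hence a leaf. So $f=h=0$. $\square$

For $k=2$, Step 1 would need the lemma for $k=1$, which is false, since $h$ never enters there. At $F''\in\mathcal F_1(I\setminus x)$ all pairs of edges lie in one component, and the equation gives information about $f$ alone. The values of $h$ at forests with an isolated block remain unknown. The case $k=2$ needs a different argument.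

## The case of two components: equations on a product of two trees

Throughout this section $k=2$. So $f,h$ are functions on $\mathcal F_4(I)$ with $W(f,h)=0$, and we must show $f=h=0$. The idea is to write a forest with two components as a pair of trees on complementary sets of blocks and to treat the equation as one between functions of two variables.

Let $I=A\sqcup B$ be a partition into nonempty parts. For a function $\varphi$ on $\mathcal F_r(A)\times\mathcal F_s(B)$ with $r\ge2$ put $(U_A\varphi)(P,R)=\sum_{e\in P}\varphi(P-e,R)$ for $P\in\mathcal F_{r-1}(A)$, $R\in\mathcal F_s(B)$; define $U_B$ likewise, for $s\ge2$, in the second variable. These operators commute. Each is injective, because with the other variable fixed it is the map $U$ of Lemma 6 for $A$, respectively $B$. A function on $\mathcal F_4(I)$ restricts to $\mathcal F_r(A)\times\mathcal F_s(B)$ when $r+s=4$, through $(P,R)\mapsto P\cup R$.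

**Step 1.** *This step rewrites $W(f,h)=0$ in two variables.* An element of $\mathcal F_2(I)$ is $S\cup T$ with $S\in\mathcal F_1(A)$ and $T\in\mathcal F_1(B)$ for some such partition. Two edges in the same component are both in $S$ or both in $T$. Applying $U_A$ twice sums over ordered pairs of distinct edges of $S$, hence counts each unordered pair twice. So on $\mathcal F_1(A)\times\mathcal F_1(B)$
$$\tfrac12U_A^2f+\tfrac12U_B^2f+U_AU_Bh=0,\tag{2}$$
where $f$ is restricted to $\mathcal F_3(A)\times\mathcal F_1(B)$ in the first term and to $\mathcal F_1(A)\times\mathcal F_3(B)$ in the second, and $h$ to $\mathcal F_2(A)\times\mathcal F_2(B)$.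

**Step 2.** *This step eliminates two of the three terms, and learns that $f$ lies in the image of $U_A$.* Let $M\subseteq\mathbb R^{\mathcal F_1(A)}$ be the image of $U$ on $\mathbb R^{\mathcal F_2(A)}$, and let $\lambda$ be a linear functional on $\mathbb R^{\mathcal F_1(A)}$ that vanishes on $M$. For fixed $T$, the first and third terms of (2), as functions of $S$, are in $M$, since both are of the form $U_A(\cdot)$. Applying $\lambda$ in the variable $S$ leaves $U_B^2f_\lambda=0$, where $f_\lambda(H)=\lambda\big(f(\cdot\cup H)\big)$ for $H\in\mathcal F_3(B)$. By Lemma 6, used for $k=1$ and for $k=2$ on $B$, we get $f_\lambda=0$. This holds for every $\lambda$ vanishing on $M$, and a subspace is the common kernel of the functionals vanishing on it. So $f(\cdot\cup H)\in M$ for every $H\in\mathcal F_3(B)$. As $U$ is injective on $\mathbb R^{\mathcal F_2(A)}$, there are unique numbers $m(P;H)$, for $P\in\mathcal F_2(A)$ and $H\in\mathcal F_3(B)$, with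
$$f(S\cup H)=\sum_{e\in S}m(S-e;H)\qquad(S\in\mathcal F_1(A),\ H\in\mathcal F_3(B)).\tag{3}$$
This holds for every ordered partition $(A,B)$; the forests $P$ and $H$, with their blocks, determine $A$ and $B$.

**Step 3.** *This step expresses $h$ through $m$.* On $\mathcal F_1(A)\times\mathcal F_3(B)$, (3) says that $f$ is $U_A$ applied to $(P,H)\mapsto m(P;H)$. On $\mathcal F_3(A)\times\mathcal F_1(B)$, (3) for the ordered partition $(B,A)$ says that $f$ is $U_B$ applied to $(H,R)\mapsto m(R;H)$, with $H\in\mathcal F_3(A)$ and $R\in\mathcal F_2(B)$. Insert both in (2). Since $U_A$ and $U_B$ commute, every term contains one factor $U_AU_B$, and (2) becomes $U_AU_B\varphi=0$ with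
$$\varphi(P,R)=\tfrac12\sum_{e\in P}m(R;P-e)+\tfrac12\sum_{e\in R}m(P;R-e)+h(P\cup R)\qquad(P\in\mathcal F_2(A),\ R\in\mathcal F_2(B)).$$
Both operators are injective, so $\varphi=0$:
$$h(P\cup R)=-\tfrac12\Big[\sum_{e\in P}m(R;P-e)+\sum_{e\in R}m(P;R-e)\Big]\qquad(P\in\mathcal F_2(A),\ R\in\mathcal F_2(B)).\tag{4}$$

Here is the point that makes (4) useful. The left side depends only on the four trees that make up $P\cup R$. The right side depends on how these four trees are grouped into two pairs. Regrouping them gives new equations, and these let us show that $f$ vanishes, starting from forests with a small component.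

**Claim($a$)**, for $a\ge1$: $f(F)=0$ for every $F\in\mathcal F_4(I)$ having a component with at most $a$ blocks.

**Step 4.** *This step proves Claim($1$).* If $F\in\mathcal F_4(I)$ has an isolated block $x$, apply (3) with $A=\{x\}$, $S=\emptyset$ and $H=F$ regarded as a forest on $I\setminus x$. The sum is empty, so $f(F)=0$.

In Steps 5 to 7 assume Claim($a$).

**Step 5.** *This step shows that $m(P;H)=0$ whenever $H$ has a component with at most $a$ blocks.* Let $H\in\mathcal F_3(B)$ be such a forest. For every $S\in\mathcal F_1(A)$ the forest $S\cup H$ has a component with at most $a$ blocks, so $f(S\cup H)=0$ by Claim($a$). By (3), $U$ annihilates the function $m(\cdot\,;H)$ on $\mathcal F_2(A)$, and Lemma 6 gives $m(\cdot\,;H)=0$.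

**Step 6.** *This step shows that $m(P;H)=0$ whenever both components of $P$ have at most $a$ blocks; it is here that we regroup.* Let $P\in\mathcal F_2(A)$ have components $P_1,P_2$, each with at most $a$ blocks, and let $R\in\mathcal F_2(B)$ have components $R_1,R_2$.

First apply (4) to $P'=P_1\cup R_1$ and $R'=P_2\cup R_2$, with the corresponding partition of $I$. Let $e\in P'$. If $e\in R_1$, then $P_1$ is a component of $P'-e$; if $e\in P_1$, then the two parts of $P_1-e$ are components of $P'-e$. Either way $P'-e$ has a component with at most $a$ blocks, so $m(R';P'-e)=0$ by Step 5. In the same way, with $P_2$ and $R_2$, $m(P';R'-e)=0$ for $e\in R'$. So $h(P'\cup R')=0$, and this is $h(P\cup R)$.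

Now apply (4) to the pair $P,R$ itself. The left side is $0$. For $e\in P$, all components of $P-e$ have at most $a$ blocks, so $m(R;P-e)=0$ by Step 5. What remains is
$$\sum_{e\in R}m(P;R-e)=0\qquad\text{for all }R\in\mathcal F_2(B).$$
This says that $U$ annihilates the function $m(P;\cdot)$ on $\mathcal F_3(B)$. By Lemma 6 with $k=2$, $m(P;\cdot)=0$.

**Step 7.** *This step proves Claim($a+1$).* Let $F\in\mathcal F_4(I)$ have a component with at most $a+1$ blocks. If some component has at most $a$ blocks, Claim($a$) applies. Otherwise some component $S$ has exactly $a+1$ blocks. Let $A$ be its set of blocks and $H\in\mathcal F_3(I\setminus A)$ the rest of $F$. By (3), $f(F)=\sum_{e\in S}m(S-e;H)$. Both components of $S-e$ have at most $a$ blocks, so every term is $0$ by Step 6. Hence $f(F)=0$.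

**Step 8.** *This step concludes $f=h=0$.* Claim($a$) holds for all $a\ge1$, and with $a=|I|$ it says $f=0$. By the uniqueness in (3), $m=0$ for every partition. Every $F\in\mathcal F_4(I)$ has the form $P\cup R$ as in (4): group its four components into two pairs. So $h=0$ by (4). This proves Lemma 7 for $k=2$. With the previous section it holds for all $k\ge2$, and Proposition 4 and Theorem 1 follow. $\square$

## How sharp the bounds are: forests again

Let $\mathcal A$ be the class of forests and $\Gamma=S_n$.

*Inequality (i).* For $n=3$ we found $(a_1,a_2,a_3)=(1,1,1)$, so (i) holds with equality for $k=1$ and $k=2$.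

*Inequality (ii).* The factor $2$ is best possible for every $k\ge2$: on $n=k+2\ge4$ vertices, $a_{k+2}=1$ (the empty graph) and $a_k=2$ (two edges, adjacent or disjoint).

*The tail in (iii).* Exponential decay is the right order. To an unlabelled forest on $n$ vertices assign a plane tree on $n+1$ vertices: choose a root in each component, join these roots to a new root, and choose an order of the children at each vertex. Deleting the new root recovers the forest, so distinct forests receive distinct plane trees. Plane trees on $n+1$ vertices are counted by the Catalan number $\frac1{n+1}\binom{2n}n\le4^n$. Hence $\mathbb P(\kappa=n)=1/|\tilde{\mathcal A}_n|\ge4^{-n}$.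

*The constant.* Take $n=7$. The numbers of unlabelled trees on $1,\dots,7$ vertices are $1,1,1,2,3,6,11$. Sorting forests by their component sizes gives

- $a_1=11$;
- $a_2=6+3+2=11$ (sizes $6{+}1$, $5{+}2$, $4{+}3$);
- $a_3=3+2+1+1=7$ (sizes $5{+}1{+}1$, $4{+}2{+}1$, $3{+}3{+}1$, $3{+}2{+}2$);
- $a_4=2+1+1=4$ (sizes $4{+}1{+}1{+}1$, $3{+}2{+}1{+}1$, $2{+}2{+}2{+}1$);
- $a_5=2$ (sizes $3{+}1{+}1{+}1{+}1$ and $2{+}2{+}1{+}1{+}1$), and $a_6=a_7=1$.

The total is $37$, so a random unlabelled forest on seven vertices is connected with probability $\frac{11}{37}$. Together with Corollary 2, the largest $\delta$ for which the conjecture holds lies in $\left[\frac15,\frac{11}{37}\right]$. The argument does not determine it.
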